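# A real scheme of degree 8 that no symmetric triangulation realizes

## 1. The guess that symmetry costs nothing

Fix $d\ge 1$. Let $d\cdot\Delta_2=\mathrm{conv}\{(0,0),(d,0),(0,d)\}$ and let $A$ be the set of its lattice points. A triangulation of $d\cdot\Delta_2$ with vertices in $A$ is *unimodular* if every triangle has area $\frac12$. A height function $\nu:A\to\mathbb R$ induces a subdivision: a two-dimensional polygon $C$ is a cell if some affine function $\ell$ satisfies $\ell\le\nu$ on $A$ and $C=\mathrm{conv}\{v\in A:\ell(v)=\nu(v)\}$. A triangulation is *regular* if some $\nu$ induces it.

**Definition (T-curve).** Let $T$ be a unimodular regular triangulation of $d\cdot\Delta_2$ with vertex set $A$, and let $\sigma:A\to\{+,-\}$ be any sign distribution. Reflect $T$ into the four copies of $d\cdot\Delta_2$ under $(x,y)\mapsto(\pm x,\pm y)$ and put $\sigma(\varepsilon_1i,\varepsilon_2j)=\varepsilon_1^i\varepsilon_2^j\sigma(i,j)$. In every triangle whose vertices do not all carry the same sign, draw the segment joining the midpoints of the two edges whose ends have different signs. Identify antipodal points on the boundary of the union of the four copies. The union becomes $\mathbb{RP}^2$ and the segments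 form a curve $L\subset\mathbb{RP}^2$. Viro's patchworking theorem says that, for $\nu$ convex inducing $T$ and $t>0$ small, the polynomial $\sum_{(i,j)\in A}\sigma(i,j)t^{\nu(i,j)}x^iy^j$ defines a smooth real curve of degree $d$ whose real part is isotopic to $L$. Curves obtained this way are called T-curves.

The *real scheme* of a smooth real plane curve is the isotopy class of its real point set in $\mathbb{RP}^2$; we consider only nonempty ones. In even degree every component is an *oval*: it bounds a disc (its inside), and its outside is a Möbius band. The symbol $m\sqcup1\langle k\rangle$ denotes one oval with $k$ empty ovals directly inside it and $m$ further empty ovals outside it. A triangulation is *symmetric* if it is invariant under the reflection in the line $x=y$.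

It is known that for $d\le7$ every nonempty real scheme of degree $d$ is the scheme of a T-curve, and that symmetric triangulations suffice for this. The paper "Limits of combinatorial patchworking" (Zoe Geiselmann, Michael Joswig, Lars Kastner, Konrad Mundinger, Sebastian Pokutta, Christoph Spiegel, Marcel Wack, Max Zimmer, arXiv:2602.06888, 2026) is the source of the following question: *is there a real scheme of degree $d\ge8$ which can be realized as a T-curve, but not with respect to a symmetric triangulation?*

The answer one would first guess is no. In degree 1 there is only one triangulation, and it is symmetric. Let us test the guess in even degrees, on curves with as many ovals as possible. Recall Harnack's theorem: a smooth real plane curve of degree $d$ has at most $\frac{(d-1)(d-2)}2+1$ components. The number $\frac{(d-1)(d-2)}2$ is also the number of lattice points in the interior of $d\cdot\Delta_2$.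

Write $\sigma=(-1)^s$ with $s:A\to\mathbb F_2$, and index the quadrants by $e=(e_1,e_2)\in\mathbb F_2^2$, where $e_i=1$ means that the $i$-th coordinate is reflected. The copy $v_e$ of $v$ in quadrant $e$ has *sign exponent*
$$s_e(v)=s(v)+e\cdot v .$$
Exponent $0$ means "$+$" and exponent $1$ means "$-$". For $d$ even, the antipodal points $v_e$ and $v_{e+(1,1)}$ on the hypotenuse have equal exponents. So every component of $\mathbb{RP}^2\setminus L$ has a well-defined exponent, and the exponent changes on crossing $L$. The *class* $\bar v\in\mathbb F_2^2$ of a lattice point is its residue mod 2. Points of class $0$ are called **ee**, all others **nonee**.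

Take the honeycomb triangulation, cut out by all lines $x=i$, $y=j$, $x+y=k$. It is unimodular and symmetric. It is regular, with $\nu=x^2+xy+y^2$: two adjacent triangles form a parallelogram $p,p+a,p+b,p+a+b$ with common edge from $p+a$ to $p+b$, and
$$\nu(p)+\nu(p+a+b)-\nu(p+a)-\nu(p+b)=2a_1b_1+a_1b_2+a_2b_1+2a_2b_2 .$$
For $a=(1,0),b=(0,1)$ this is $1$; for $a=(0,-1),b=(1,-1)$ (a horizontal common edge) it is $1$; vertical edges follow by symmetry. So the interpolated function bends strictly upward at every edge.

Take $s=xy$. The exponents in the quadrants $(0,0),(1,0),(0,1),(1,1)$ are
$$xy,\qquad x(y+1),\qquad (x+1)y,\qquad (x+1)(y+1)+1 .$$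
Each class is the odd one out in exactly one quadrant: classes $(1,1),(1,0),(0,1)$ are the only "$-$" in the first three, and class $0$ is the only "$+$" in the last. Let $v$ be an interior lattice point and go to the quadrant where $\bar v$ is the odd one out. No neighbor of $v$ has class $\bar v$, so $L$ runs around $v$ in a small empty oval, with "$+$" inside if $v$ is ee and "$-$" inside otherwise. $L$ also crosses copies of boundary edges (for example $(0,0)(1,0)$ where $e_1=1$), which the small ovals do not. So there is at least one more component, and by Harnack exactly one more, an oval $O$.

The path $(d,0)\to\dots\to(0,0)\to(0,1)\to(-1,1)\to\dots\to(-(d-1),1)\to(-d,0)$ runs along edges and all its vertices are "$+$". It joins antipodal points, so it is a one-sided loop missing $L$. Hence the non-orientable component of $\mathbb{RP}^2\setminus L$ is "$+$": just outside $O$ we see "$+$", just inside "$-$". A small oval with "$-$" inside is surrounded by "$+$" and lies outside $O$; one with "$+$" inside lies inside $O$. Counting nonee and ee interior points gives the schemes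
$$d=2:\ 0\sqcup1\langle0\rangle,\quad d=4:\ 3\sqcup1\langle0\rangle,\quad d=6:\ 9\sqcup1\langle1\rangle,\quad d=8:\ 18\sqcup1\langle3\rangle ,$$
all on symmetric triangulations. The guess survives these tests, but it fails in degree 8.

For a curve of even degree let $p$ and $n$ be the numbers of even and odd ovals; an oval is even if it lies inside an even number of other ovals. Both are determined by the real scheme. In degree 8, *maximal* means having $22$ components.

**Theorem A.** $6\sqcup1\langle15\rangle$ is the real scheme of a T-curve of degree 8, but of no T-curve coming from a symmetric unimodular triangulation of $8\cdot\Delta_2$ with vertex set $A$.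

**Theorem B.** Every maximal T-curve of degree 8 coming from a symmetric triangulation satisfies $p-n\in\{0,8,16\}$, and all three values occur.

So the answer to the question is yes. The scheme $6\sqcup1\langle15\rangle$ has $22$ ovals with $p=7$, $n=15$, so $p-n=-8$, and the negative half of Theorem A follows from Theorem B. From now on $d=8$ and $P=8\cdot\Delta_2$. There are $21$ interior lattice points; the ee ones are $(2,2),(4,2),(2,4)$.

## 2. Creases, zones, and twenty-one small ovals

We generalize the degree-8 test: instead of one function $xy$ on all of $P$, use different quadratic functions on different pieces. First we need triangulations that respect the pieces.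

**Lemma 1.** Let $h$ be a convex piecewise linear function on $P$ with finitely many affine pieces $\ell_k$, and suppose that its regions $\{h=\ell_k\}$ are lattice polygons. Then there is a unimodular regular triangulation of $P$ with vertex set $A$, each of whose triangles lies in one region. If $h$ is symmetric under $(x,y)\mapsto(y,x)$, the triangulation can be chosen symmetric.

*Proof.* Put $\nu=Nh+g$ with $g(v)=|v|^2+\eta(v)$, where $\eta:A\to\mathbb Q$, $|\eta|\le\frac14$, is still to be chosen.

**Step 1: for $N\ge0$, every point of $A$ is a vertex, and no cell contains lattice points other than its vertices.** Let $v\in A$. As $h$ is convex, there is an affine $k\le h$ with $k(v)=h(v)$. The function $w\mapsto|w|^2-|w-v|^2$ is affine. Put $m(w)=Nk(w)+|w|^2-|w-v|^2+\eta(v)$. Then $m(v)=\nu(v)$, and for $w\in A$, $w\ne v$, we get $\nu(w)-m(w)\ge|w-v|^2+\eta(w)-\eta(v)\ge\frac12>0$. If $v$ lay in a cell with vertices $w_i\ne v$ and affine function $\ell$, then $v=\sum\lambda_iw_i$ as a convex combination and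
$$\nu(v)=\sum\lambda_im(w_i)<\sum\lambda_i\nu(w_i)=\ell(v)\le\nu(v),$$
a contradiction. Since $v$ lies in some cell, it is a vertex of it.

**Step 2: for $N$ large, every cell lies in one region.** Let $C$ be a two-dimensional lattice polygon in $P$ with vertices $w_i$, not contained in one region. Then $h$ is not affine on $C$: if $h=\ell$ on $C$, then $\ell=\ell_k$ for a region whose interior meets the interior of $C$, and so $C\subset\{h=\ell_k\}$. Hence some convex combination $z=\sum\lambda_iw_i$ has $\gamma_C=\sum\lambda_ih(w_i)-h(z)>0$. Write $z=\sum\mu_jr_j$ as a convex combination of the vertices $r_j\in A$ of a region containing $z$, so that $h(z)=\sum\mu_jh(r_j)$. If $C$ is a cell with function $\ell$, then $\sum\lambda_i\nu(w_i)=\ell(z)\le\sum\mu_j\nu(r_j)$, so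
$$N\gamma_C\le\sum\mu_jg(r_j)-\sum\lambda_ig(w_i)\le 65 .$$
There are finitely many such $C$. Fix $N$ larger than every $65/\gamma_C$; this choice does not depend on $\eta$.

**Step 3: for generic $\eta$ all cells are triangles.** A cell with four or more vertices makes four lifted points coplanar. This is one of finitely many nontrivial linear conditions on $\eta$; choose $\eta$ outside all of them. The triangles contain no lattice points besides their vertices, so they have area $\frac12$ by Pick's formula.

**Step 4: the symmetric case.** Let $h$ be symmetric and take $\eta$ symmetric and otherwise generic. The subdivision is symmetric. The values of $\eta$ on the half $x\ge y$ are independent, and so are those on $x\le y$; thus a cell contained in one half is a triangle, as in Step 3. A cell whose interior meets the line $x=y$ overlaps its mirror image, so it is symmetric, and its affine function is symmetric, i.e. a combination of $1$ and $x+y$. If its vertices formed three or more orbits under the reflection, three independent values of $\nu$ would equal values of a function $a+b(x+y)$. As three vectors $(1,x+y)$ in $\mathbb R^2$ are dependent, this is a nontrivial linear condition on these values, which a generic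 $\eta$ avoids. So there are at most two orbits. With four or more vertices the cell would have the vertices $q,q^*,r,r^*$, two mirror pairs. The segment $qq^*$ lies in the cell, so by Step 1 it contains no further lattice point, and $\{q,q^*\}=\{(i,i+1),(i+1,i)\}$. Likewise $\{r,r^*\}=\{(j,j+1),(j+1,j)\}$, say with $i<j$. Then the cell contains $(i+1,i+1)$, which is not a vertex, a contradiction. $\square$

**Lemma 2 (zones).** Let $P$ be cut into lattice polygons, called zones, by primitive segments joining boundary lattice points and not crossing each other. Let $T$ be a unimodular triangulation of $P$ with vertex set $A$, each triangle of which lies in one zone. Give each zone $Z$ a function $q_Z=xy+\alpha_Zx+\beta_Zy+c_Z$ over $\mathbb F_2$ such that zones agree at common lattice points, and let $s=q_Z$ on $Z\cap A$. Then $L$ has at least $22$ components, among them one empty oval for each of the $21$ interior lattice points $v$. If $v\in Z$, the exponent inside its oval is $c_Z$ if $v$ is ee and $c_Z+1$ otherwise. If $T$ is regular, there are exactly $22$ components. If moreover the non-orientable component of $\mathbb{RP}^2\setminus L$ has exponent $c_0$, the scheme is $m\sqcup1\langle k\rangle$, where $m$ counts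 the $v$ with exponent $c_0+1$ inside and $k$ those with exponent $c_0$ inside.

*Proof.* The cutting segments are primitive, so $v=(v_1,v_2)$ is in the interior of a zone $Z$, and all triangles at $v$ lie in $Z$. In the quadrant $e=(\alpha_Z+v_2+1,\ \beta_Z+v_1+1)$ the exponent on $Z$ is
$$s_e(x,y)=(x+v_1+1)(y+v_2+1)+c_Z+(v_1+1)(v_2+1),$$
as one sees by comparing coefficients. The product is $1$ exactly at points of class $\bar v$. Neighbors of $v$ have other classes, because edges are primitive. So in this quadrant $v$ is separated from all its neighbors, and the segments around $v$ form an oval in the open star of $v$. It is empty since a triangle carries at most one segment. The exponent at $v$ is $1+c_Z+(v_1+1)(v_2+1)$, as claimed. The boundary edge $(0,0)(1,0)$ has different exponents at its ends for one of the two values of $e_1$, so $L$ crosses a copy of it, and the $21$ ovals do not. Hence there are at least $22$ components; if $T$ is regular, Harnack's theorem gives exactly $22$. Let $O$ be the last oval. The other ovals are empty, so after removing their closed discs the inside and the outside of $O$ are each still connected, with exponents $c_0+1$ and $c_0$. An oval with exponent $c_0+1$ inside is surrounded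 by exponent $c_0$ and lies outside $O$; one with $c_0$ inside lies inside $O$. $\square$

**Step 1: symmetric examples, the second half of Theorem B.** Let $h=\max(0,3x-4y-3)+\max(0,3y-4x-3)$, a convex symmetric function. Both maxima cannot be positive at once, since adding the inequalities gives $-x-y>6$. The creases are the primitive chords $(1,0)(5,3)$ and $(0,1)(3,5)$. The regions are the triangle $W_A$ with vertices $(1,0),(8,0),(5,3)$, its mirror image $W_A^*$, and the middle pentagon $(0,0),(1,0),(5,3),(3,5),(0,1)$. Lemma 1 gives a symmetric triangulation. Use $xy$ on the pentagon, $xy$ or $xy+x+1$ on $W_A$, and $xy$ or $xy+y+1$ on $W_A^*$. These agree at the chord ends, because $x+1=0$ at $(1,0),(5,3)$ and $y+1=0$ at $(0,1),(3,5)$.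

The non-orientable component has exponent $0$. Indeed, in the quadrants $(1,0)$ and $(0,1)$ the exponents on the pentagon are $x(y+1)$ and $(x+1)y$, so all points $(i,i)$, $0\le i\le4$, have exponent $0$, and exactly one of $(i,i+1),(i+1,i)$ has exponent $0$. Consecutive points $(i,i),(i+1,i+1)$ are joined by an edge of $T$, or else both are joined by edges to $(i,i+1)$ and $(i+1,i)$ (Section 8 proves this for every symmetric triangulation). So an edge path of exponent $0$ runs from the copy of $(4,4)$ in quadrant $(1,0)$ through the origin to the copy in quadrant $(0,1)$. These are antipodal, and the path is a one-sided loop missing $L$.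

With $xy$ everywhere, the $18$ nonee points have exponent $1$ inside and the $3$ ee points exponent $0$. The interior lattice points of $W_A$ are $(3,1),(4,1),(5,1),(6,1),(4,2),(5,2)$: five nonee and one ee. Modifying a corner changes $c$ there from $0$ to $1$ and reverses these six exponents, so $m$ drops by $5-1=4$. With $0,1,2$ modified corners we get $18\sqcup1\langle3\rangle$, $14\sqcup1\langle7\rangle$, $10\sqcup1\langle11\rangle$, with $p-n=m+1-k=16,8,0$.

**Step 2: $6\sqcup1\langle15\rangle$ is realized by a T-curve.** Let $h=\max(0,5x+7y-35)+\max(0,4x+7y-35)$. As $5x\ge4x$ on $P$, its regions are
$$Z_1=\{5x+7y\le35\},\qquad M=\{5x+7y\ge35,\ 4x+7y\le35\},\qquad Z_2=\{4x+7y\ge35\},$$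
separated by the primitive chords $(7,0)(0,5)$ and $(0,5)(7,1)$. They are lattice polygons with vertices $(0,0),(7,0),(0,5)$; $(7,0),(8,0),(7,1),(0,5)$; and $(0,5),(7,1),(0,8)$. Lemma 1 applies. Use
$$xy+x+y+1\ \text{ on }Z_1,\qquad xy\ \text{ on }M,\qquad xy+y+1\ \text{ on }Z_2,$$
so $c=1,0,1$. They agree at common points: all relevant functions are $0$ at $(7,0)$ and $(0,5)$, and both are $1$ at $(7,1)$. The interior lattice points are these:

* $Z_1$: $(1,1),\dots,(5,1);(1,2),\dots,(4,2);(1,3),(2,3);(1,4)$, twelve points, ee: $(2,2),(4,2)$;
* $M$: $(6,1),(5,2),(3,3)$, no ee point;
* $Z_2$: $(4,3),(2,4),(3,4),(1,5),(2,5),(1,6)$, six points, ee: $(2,4)$.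

By Lemma 2, the exponent inside the oval is $1$ for $2$ points of $Z_1$, $3$ of $M$ and $1$ of $Z_2$, in total $6$; it is $0$ for $10+0+5=15$ points. The path $(8,0)\to(7,0)\to(0,5)\to(-7,1)\to(-8,0)$ runs along edges: a boundary edge, the first chord, and reflected copies of the second chord and of the edge $(7,1)(8,0)$. Its exponents are $0$: $s(8,0)=s(7,0)=s(0,5)=0$, in quadrant $(1,0)$ the point $(7,1)$ has $1+7=0$, and $(8,0)$ has $0+8=0$. It joins antipodal points, so it is a one-sided loop and the non-orientable component has exponent $0$. By Lemma 2 the scheme is $6\sqcup1\langle15\rangle$.

## 3. Asymmetric signs, crossing chords, and an edge across the diagonal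

It remains to show that symmetric triangulations force $p-n\in\{0,8,16\}$ for maximal curves. No restriction valid for all real curves of degree 8 can exclude $6\sqcup1\langle15\rangle$, since we have just realized it. The argument has to use the symmetry of $T$.

A first try is to look for a symmetry of $L$. There is none: only $T$ is symmetric, and the signs are arbitrary. The curve $14\sqcup1\langle7\rangle$ above shows it. With the corner at $(8,0)$ modified, $s(6,0)=1$ but $s(0,6)=0$. Adding a function $v\mapsto k+e\cdot v$ (a global sign change and a change of quadrant) does not help: comparing at $(0,0)$ forces $k=0$, and $e\cdot(6,0)=0$.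

A second try is to look at zones. The chord $(7,0)(0,5)$ crosses its mirror image, so it cannot be an edge of a symmetric triangulation. More generally an edge that crosses the diagonal must coincide with its mirror image, so hardly any edge does. One would then argue that pieces with a modified constant $c$ stay on one side of the diagonal and count what fits into one half. In the examples each half gave $0$ or $8$. This stops working at a precise point: a general T-curve does not come with zones. The signs are arbitrary, each triangle determines its own quadratic function, and that function may change across any edge. Also, even with zones a zone boundary can cross the diagonal. Put $h=\max(0,1-x-y)$, use $xy+x+y+1$ on the triangle $(0,0),(1,0),(0,1)$ and $xy$ on the rest. They agree at $(1,0),(0,1)$, so Lemmas 1 and 2 give a maximal curve on a symmetric triangulation in which the edge $(1,0)(0,1)$ separates $c=1$ from $c=0$ and crosses the diagonal.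

What helps is maximality. Having $22$ components forces a certain surface to be planar, and this controls where the quadratic functions can change: there are only a few kinds of places, and parity conditions make them behave like zone boundaries. Regularity of $T$ plays no role from here on.

## 4. Quadratic functions on triangles and twisted edges

**Step 1: the function $q_t$.** Three distinct points of $\mathbb F_2^2$ are affinely independent. The vertices of a unimodular triangle $t$ have distinct classes, as do the ends of a primitive segment. So there is a unique function on $\mathbb F_2^2$ of the form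
$$q_t=xy+\alpha_tx+\beta_ty+c_t$$
with $q_t(\bar v)=s(v)$ at the vertices of $t$. If $t$ has an ee vertex $u$, then $c_t=s(u)$. In quadrant $e$ the exponents of the vertices are the values of
$$q_t+e\cdot(x,y)=(x+\beta_t+e_2)(y+\alpha_t+e_1)+\text{const},$$
which takes one value at the single class $\kappa_e(t)=(\beta_t+e_2+1,\alpha_t+e_1+1)$ and the other value at the other three. As $e$ varies, $\kappa_e(t)$ takes each class once. So in exactly one quadrant $t$ carries no segment of $L$, and for each vertex $u$ of $t$ there is exactly one quadrant, the one with $\kappa_e(t)=\bar u$, where the segment separates $u$ from the other two vertices. Call that segment the *corner arc* $(t,u)$. Thus $L$ is the union of all corner arcs.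

**Step 2: twisted edges.** Let an interior edge $E=uv$ lie in the triangles $t,t'$, and let $\delta_E=q_t+q_{t'}$. The terms $xy$ cancel, so $\delta_E$ is affine, and it vanishes at $\bar u,\bar v$. Hence either $\delta_E=0$, and $E$ is **untwisted**, or $\delta_E$ is the unique nonzero affine function $\delta_{\bar u\bar v}$ vanishing at $\bar u,\bar v$, which is $1$ at the other two classes; then $E$ is **twisted**. We call $E$ an **X-edge** if it is twisted and both its ends are nonee. Since $c_t+c_{t'}=\delta_E(0)$, we have
$$c_t\neq c_{t'}\iff E\text{ is an X-edge}.\tag{1}$$

*Example.* Let $t=\{(0,0),(1,0),(0,1)\}$, $t'=\{(1,1),(1,0),(0,1)\}$, with $s=0$ on $t$. Then $q_t=xy$. If $s(1,1)=1$, then $q_{t'}=xy$ and the common edge is untwisted. If $s(1,1)=0$, then $q_{t'}=xy+x+y+1$, and the edge is an X-edge.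

On $\partial P$ the ee and nonee points alternate. The nonee ones are the odd points of the bottom (class $(1,0)$), of the left side (class $(0,1)$) and of the hypotenuse (class $(1,1)$).

## 5. The ribbon surface of a T-curve

We now record how the corner arcs join up, and build from this a surface with boundary $L$.

**Step 1: joining across an interior edge.** A copy of $E=uv$ meets $L$ in the two quadrants with $s_e(u)\ne s_e(v)$. These are the $e$ with $\kappa_e(t)\in\{\bar u,\bar v\}$, and equally those with $\kappa_e(t')\in\{\bar u,\bar v\}$. If $E$ is untwisted, then $\kappa_e(t)=\kappa_e(t')$, so $(t,u)$ is joined to $(t',u)$ and $(t,v)$ to $(t',v)$. If $E$ is twisted, $\delta_E$ is nonzero and vanishes somewhere, so it has nonzero linear part, and $\kappa_e(t)\neq\kappa_e(t')$. Then $(t,u)$ is joined to $(t',v)$ and $(t,v)$ to $(t',u)$.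

**Step 2: joining across a boundary edge.** Let $uv\subset\partial P$ lie in $t$. Since $s_e(u)+s_e(v)=s(u)+s(v)+e\cdot(u-v)$ and $u-v$ is $\pm(1,0)$, $\pm(0,1)$, $\pm(1,-1)$ on the bottom, the left side, the hypotenuse, the two quadrants with $s_e(u)\ne s_e(v)$ differ by $(0,1),(1,0),(1,1)$ respectively. So the two copies of $uv$ in question are identified in $\mathbb{RP}^2$, and $(t,u)$ is joined to $(t,v)$.

**Step 3: the surface $\Sigma$.** Take a hexagon for each $t\in T$, with sides alternately the three corner arcs and three *edge sides*. The edge side of $uv$ lies between $(t,u)$, at its $u$-end, and $(t,v)$, at its $v$-end. For each interior edge glue the two edge sides so that the arc ends match as in Step 1: $u$-end to $u$-end if untwisted, $u$-end to $v$-end if twisted. Leave the edge sides of boundary edges free. By Steps 1 and 2, $\partial\Sigma\cong L$ as 1-manifolds, and $\Sigma$ is connected because any two triangles are linked by a chain of adjacent ones.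

**Step 4: planarity.** There are $64$ triangles and $24$ boundary edges, so $3\cdot64=2\cdot\#\{\text{interior edges}\}+24$ gives $84$ interior edges. Hence
$$\chi(\Sigma)=64-84=-20 .$$
Let $b_0(L)$ be the number of components. Capping $\partial\Sigma$ with discs gives a closed connected surface of Euler characteristic $-20+b_0(L)\le2$. So $b_0(L)\le22$, and if $b_0(L)=22$, then the closed surface is $S^2$ and $\Sigma$ embeds in $S^2$.

*Example.* For $d=2$ and the honeycomb, $\Sigma$ consists of a central hexagon with three hexagons glued on. It is a disc whatever the twists, so $L$ has one component.

**Step 5: all components of $L$ are ovals.** A one-sided component would have a Möbius band neighborhood whose complement of the core is connected, so the exponent would be the same on both sides; but it changes on crossing $L$. (For regular $T$ this is also the general fact on even degree.)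

## 6. Parity laws for twisted edges of maximal curves

Assume $b_0(L)=22$. For an interior vertex $v$ let $C_v\subset\Sigma$ be the simple closed curve that runs once through the hexagons of the triangles around $v$, across the edge sides of the edges at $v$.

**Lemma 3.** Let $b_0(L)=22$.

(i) The number of twisted edges at an interior vertex is even.

(ii) A twisted edge has at least one end on $\partial P$.

(iii) For an interior vertex $v$ and each class $b\ne\bar v$, the number $n_b$ of twisted edges from $v$ to vertices of class $b$ is even.

*Proof.* (i) In each hexagon it meets, $C_v$ has the corner arc $(t,v)$ on one side. By the gluing rule this side is preserved across an untwisted edge and switched across a twisted one. Since $C_v$ lies in $S^2$, it is two-sided, so the number of switches is even.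

(ii) Suppose $E=uv$ is twisted with $u,v$ interior, in $t=uvw$ and $t'=uvw'$. Only $t,t'$ contain both $u$ and $v$, and $E$ is the only edge at both, so $C_u$ and $C_v$ can meet only in these two hexagons. In the hexagon of $t$ draw $C_v$ close to $(t,v)$ and $C_u$ close to $(t,u)$, disjoint. Then on the edge side $uv$ of $t$, $C_v$ is near the $v$-end and $C_u$ near the $u$-end. Because of the twist, in the hexagon of $t'$ the curve $C_v$ enters through the side $uv$ near its $u$-end and leaves through the side $vw'$, while $C_u$ enters near the $v$-end and leaves through $w'u$. Around that hexagon the edge sides come in the order $uv$ (from $u$-end to $v$-end), $vw'$, $w'u$. So the four points occur in the order $C_v,C_u,C_v,C_u$. They interleave, and the two curves can be drawn to cross exactly once, transversally. But two transversal closed curves in $S^2$ meet in an even number of points.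

(iii) Going once around $v$, every $q_t$ occurs twice in the sum, so $\sum_{E\ni v}\delta_E=0$, i.e. $\sum_{b}n_b\,\delta_{\bar vb}=0$. The three functions $\delta_{\bar vb}$ are the three nonzero elements of the two-dimensional space of affine functions vanishing at $\bar v$. Their only nontrivial linear relation is that their sum is $0$, so the three $n_b$ have equal parity. Their total is even by (i), so all are even. $\square$

**Consequence: the kinds of X-edges.** By (ii) an X-edge has an end on $\partial P$. So it is either a *chord*, joining two nonee boundary points, or it joins an interior nonee vertex to an odd boundary point. The ends of a chord are on different sides of $P$, because odd points of one side have equal class. Moreover: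
$$\text{for }v\text{ interior nonee and each side of }P,\text{ the number of X-edges from }v\text{ to that side is even.}\tag{2}$$
Indeed, let $b\ne0$ be the class of the odd points of the side. If $b=\bar v$ the number is $0$. If $b\neq\bar v$, all twisted edges from $v$ to class $b$ are X-edges, they end on $\partial P$ by (ii), and the boundary points of class $b$ are on this side only; so the number is $n_b$.

## 7. An Euler characteristic count for one color

The number $p-n$ is an Euler characteristic, and we compute it from the constants $c_t$. The formula holds for every $T$ and $s$ in degree 8; maximality is not needed. Fix $c_0\in\mathbb F_2$. Let $F=\{t\in T:c_t=c_0+1\}$, and call an ee vertex $u$ *flipped* if $s(u)=c_0+1$. A triangle with an ee vertex $u$ is in $F$ iff $u$ is flipped. Let $w(u)=4,2,1$ for an ee point in the interior of $P$, on $\partial P$ but not at a corner, or at a corner, and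
$$\varphi(F)=\#F-\sum_{u\text{ flipped}}w(u).$$

*Example.* If $F$ is the star of one interior ee vertex with $\tau$ triangles, $\varphi(F)=\tau-4$. If $F$ is the triangle $(0,0),(1,0),(0,1)$ alone, $\varphi(F)=1-1=0$.

**Lemma 4.** The region of $\mathbb{RP}^2\setminus L$ with exponent $\zeta=c_0+1$ has Euler characteristic $16-\varphi(F)$.

*Proof.* **Reduction to a subcomplex.** In each closed triangle the region consists of the points whose barycentric coordinates at the vertices of exponent $\zeta$ have sum $>\frac12$. Scaling the other coordinates to $0$ and renormalizing is compatible on common edges. So the region deformation retracts onto the subcomplex of cells all of whose vertices have exponent $\zeta$, and we count these cells. A cell meeting the interior of $P$ has $4$ copies in $\mathbb{RP}^2$, a cell in the relative interior of a side has $2$, a corner has $1$.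

**Vertices.** Each interior nonee point contributes $2$, because $e\cdot v$ takes each value for two $e$. Each boundary nonee point contributes $1$: its four copies are identified in pairs. A flipped ee point contributes $w(u)$, an unflipped one $0$.

**Edges.** An edge with both ends nonee is interior, since every boundary edge has an ee end. Its ends have distinct nonzero, hence independent, classes; all exponent pairs occur once, and it contributes $1$. An edge with an ee end $u$ contributes, if $u$ is flipped, $2$ if it is interior and $1$ if it is in $\partial P$; otherwise $0$.

**Triangles.** A triangle with an ee vertex $u$ contributes $1$ if $u$ is flipped and $0$ otherwise. Let $t$ have no ee vertex. The sum of the exponents of its vertices in quadrant $e$ is the sum of $q_t+e\cdot(x,y)$ over the three nonzero classes, which is $1+c_t$ for every $e$. The four $e$ give four different exponent vectors, hence all vectors with this sum. The constant vector $\zeta$ has sum $\zeta$. So it occurs once if $c_t=\zeta+1=c_0$ and never if $t\in F$.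

**Sum.** A flipped ee vertex in $\tau$ triangles contributes $2\tau$ to the edge count (interior: $2\cdot\tau$; boundary: $2(\tau-1)+2$) and $\tau$ to the triangle count. Let $E_{nn}$ be the number of edges with both ends nonee and $T_{nn}$ the number of triangles without ee vertex. There are $18$ interior and $12$ boundary nonee points. As each triangle has at most one ee vertex,
$$\chi=2\cdot18+12-E_{nn}+T_{nn}-\#\{t\in F\text{ without ee}\}-\#\{t\in F\text{ with ee}\}+\sum_{u\text{ flipped}}w(u).$$
A triangle with an ee vertex has one nonee–nonee edge, every other triangle has three, and these edges are interior. So $2E_{nn}=3T_{nn}+(64-T_{nn})$, i.e. $E_{nn}=T_{nn}+32$, and $36+12-32=16$. $\square$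

**Link with $p-n$.** Suppose that the non-orientable component of $\mathbb{RP}^2\setminus L$ has exponent $c_0$. Exponents alternate, so the components of exponent $c_0+1$ are the discs of the even ovals with the discs of the odd ovals directly inside removed. Each odd oval is directly inside exactly one oval, an even one. So
$$p-n=16-\varphi(F).\tag{3}$$

*Check on Section 2, Step 2.* There $c_0=0$ and $F=Z_1\cup Z_2$. $Z_1$ has $35$ triangles and ee weight $4\cdot2+2\cdot5+1=19$; $Z_2$ has $21$ triangles and ee weight $4+2\cdot4+1=13$. So $\varphi(F)=16+8=24$ and $p-n=-8$, as it should be.

## 8. The diagonal of a symmetric triangulation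

From now on $T$ is symmetric and $b_0(L)=22$. Let $D=P\cap\{x=y\}$, $H_+=P\cap\{x\ge y\}$, $H_-=P\cap\{x\le y\}$, and for $0\le i\le3$
$$D_i=[(i,i),(i+1,i+1)],\qquad E_i=\{(i,i+1),(i+1,i)\}.$$
The aim is to find the value $c_0$ needed for (3) and to split $\varphi(F)$ into two halves.

**Step 1: edges and triangles meeting $D$.** Let an edge not in $D$ meet $D$ in a relative interior point of the edge. Its mirror image is an edge through the same point, so the two coincide. The edge is $\{(a,b),(b,a)\}$ with $|a-b|=1$ by primitivity, so it is some $E_i$. The reflection preserves $x+y$, so it preserves each of the two triangles at $E_i$, and their third vertices are points $(k,k)$; by unimodularity $k\in\{i,i+1\}$.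

For each $i$ exactly one of $D_i,E_i$ is an edge of $T$. They cross, so not both are edges. If $D_i$ is not an edge, then near $(i,i)$ it runs in the interior of a triangle. This triangle overlaps its mirror image, so it is symmetric; its vertices other than $(i,i)$ are swapped, the opposite edge crosses $D$, and so it is $E_i$. We call *D-triangles*

* the two triangles $t_i^\pm\subset H_\pm$ containing $D_i$, if $D_i\in T$;
* the two triangles $\{(i,i)\}\cup E_i$ and $\{(i+1,i+1)\}\cup E_i$, if $E_i\in T$.

A triangle whose interior meets $D$ is symmetric, so it has one vertex on $D$ and an opposite edge $E_i$, and is a D-triangle. Hence every triangle that is not a D-triangle lies in $H_+$ or in $H_-$.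

**Step 2: the exceptional case.** For $i\ge1$ both ends of $E_i$ are interior, so $E_i$ is untwisted if present, by Lemma 3(ii). Only $E_0=\{(1,0),(0,1)\}$ can be twisted, and then it is an X-edge. This is the *exceptional case*; let $t_c=\{(0,0),(1,0),(0,1)\}$. Section 3 shows that it occurs.

**Lemma 5.** $c_t$ has a common value $c_0$ on all D-triangles, except $t_c$ in the exceptional case.

*Proof.* Fix $i$. If $D_i\in T$, then $t_i^\pm$ share an ee vertex, and their $c$ agree. If $E_i\in T$ is untwisted, the two functions $q$ agree. In the exceptional case only one triangle is concerned for $i=0$. Now pass from $D_i$ to $D_{i+1}$ at $v=(i+1,i+1)$, $0\le i\le2$. If $v=(2,2)$, all triangles at $v$ have $c=s(v)$. Let $v=(1,1)$ or $(3,3)$, of class $(1,1)$. Rotate around $v$ through $H_+$ from the D-triangle $t_i^+$ or $\{v\}\cup E_i$ to the D-triangle $t_{i+1}^+$ or $\{v\}\cup E_{i+1}$. We cross exactly the edges at $v$ that lie in $H_+$ and not in $D$; by Step 1 no edge at $v$ crosses $D$. X-edges at $v$ end at odd points of the bottom or the left side, not of the hypotenuse, which has the same class as $v$. Those to the bottom lie in $H_+$, those to the left side in $H_-$. So the X-edges crossed are exactly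 those from $v$ to the bottom, an even number by (2). By (1), $c$ is the same at both ends of the rotation. $\square$

**Lemma 6.** The non-orientable component of $\mathbb{RP}^2\setminus L$ has exponent $c_0$. Hence (3) holds with $F=\{t:c_t=c_0+1\}$.

*Proof.* **First, $s(1,1)=s(3,3)$.** Let $\lambda(t)$ be the value of $q_t$ at the class $(1,1)$. For the D-triangles at $D_1$ containing $(2,2)$ we have $\lambda=s(1,1)$: clear if $D_1\in T$, and if $E_1\in T$, it is untwisted, so $q$ agrees with that of the triangle across $E_1$, which contains $(1,1)$. In the same way $\lambda=s(3,3)$ for the D-triangles at $D_2$ containing $(2,2)$. Rotate from the first to the second around $(2,2)$ through $H_+$. The twisted edges crossed end on $\partial P$ by Lemma 3(ii), at nonee points in $H_+$, so at class $(1,0)$ (bottom) or $(1,1)$ (hypotenuse). Crossing one adds $\delta_{0,(1,0)}=y$ or $\delta_{0,(1,1)}=x+y$, with value $1$ or $0$ at $(1,1)$. All twisted edges from $(2,2)$ to class $(1,0)$ go to the bottom and lie in $H_+$, and their number is even by Lemma 3(iii). So $\lambda$ is the same at both ends.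

**Second, the points of $D$.** Choose $e$ with $s(1,1)+e_1+e_2=c_0$, and let $e'=e+(1,1)$. In both quadrants all $(i,i)$, $1\le i\le4$, have exponent $c_0$: for $i=1,3$ by the choice of $e$ and $s(1,1)=s(3,3)$; for $i=2,4$ because $(i,i)$ is an ee vertex of a D-triangle with $c_t=c_0$. In the non-exceptional case the same holds for $(0,0)$.

**Third, joining them.** If $D_i\in T$, join $(i,i)$ to $(i+1,i+1)$ by $D_i$. If $E_i\in T$ is untwisted with triangles $t,t'$, the four values of $q_t+e\cdot(x,y)$ sum to $1$. As $q_t=q_{t'}$, its values at the classes $0$ and $(1,1)$ are the exponents of $(i,i)$ and $(i+1,i+1)$, both $c_0$. So exactly one of $(i,i+1),(i+1,i)$ has exponent $c_0$ in quadrant $e$, and we pass through it along two edges. The same works for $e'$.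

**Fourth, the exceptional passage.** Let $t=\{(1,1)\}\cup E_0$; here $c_t=c_0$. The values of $q_t+e\cdot(x,y)$ at $0$ and $(1,1)$ are $c_0$, so again exactly one of $s_e(1,0),s_e(0,1)$ equals $c_0$. Say $s_e(1,0)=c_0\neq s_e(0,1)$, and let $f=e+(0,1)$. Then $s_f(1,0)=s_e(1,0)=c_0$ and $s_f(0,1)=s_e(0,1)+1=c_0$. The points $(1,0)_f$ and $(1,0)_e$ are the same, and so are $(0,1)_f$ and $(0,1)_{e'}$, since $e'=f+(1,0)$. So the edge path
$$(1,1)_e\to(1,0)_e=(1,0)_f\to(0,1)_f=(0,1)_{e'}\to(1,1)_{e'}$$
has exponent $c_0$ throughout; it replaces the passage through the origin. The case $s_e(0,1)=c_0\ne s_e(1,0)$ is the same with $f=e+(1,0)$ and the coordinates exchanged.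

Altogether we get an edge path of exponent $c_0$ from $(4,4)_e$ to the antipodal boundary point $(4,4)_{e'}$. In $\mathbb{RP}^2$ it is a one-sided loop missing $L$. $\square$

**Step 3: splitting $\varphi(F)$.** In the exceptional case $t_c\in F$ by (1), $t_c$ is the only triangle at $(0,0)$, and $(0,0)$ is a flipped corner; together they contribute $1-1=0$ to $\varphi(F)$. All other triangles of $F$ are not D-triangles (Lemma 5). The ee vertices on $D$, other than $(0,0)$ in the exceptional case, are vertices of D-triangles with $c_t=c_0$, so they are unflipped. Hence
$$\varphi(F)=\varphi(F_+)+\varphi(F_-),\tag{4}$$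
where $\varphi(F_\pm)$ is the number of triangles of $F$ in $H_\pm$ that are not D-triangles, minus the weights of the flipped ee vertices in $H_\pm\setminus D$.

## 9. Cuts and shadows

We now describe $F_+$ as an alternating combination of lattice triangles, each bounded by X-edges and part of $\partial P$.

**Step 1: the X-edges in $H_+$.** An X-edge does not lie in $D$, since each $D_i$ has an ee end. If it crosses $D$, it is $E_0$ in the exceptional case. Otherwise it lies in $H_+$ or in $H_-$. By Section 6 the X-edges contained in $H_+$ are:

* chords from $(a,0)$, $a\in\{1,3,5,7\}$, to $(8-b,b)$, $b\in\{1,3\}$;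
* edges from an interior nonee $v\in H_+$ to odd bottom points. All X-edges from such a $v$ to the bottom lie in $H_+$, so their number is even by (2);
* edges from an interior nonee $v\in H_+\setminus D$ to $(7,1)$ or $(5,3)$. All X-edges from such a $v$ to the hypotenuse are of this kind, because one ending in $H_-\setminus D$ would cross $D$, and no $E_i$ has an end on the hypotenuse ($(4,4)$ is ee). So their number is $0$ or $2$ by (2). Nonee points of $D$ have class $(1,1)$ and send no X-edge to the hypotenuse.

**Definition.** At each $v$, order the ends $a_1<\dots<a_{2r}$ of its bottom X-edges, pair them as $(a_1,a_2),(a_3,a_4),\dots$, and pair the two hypotenuse X-edges if present. A **cut** is a chord or such a pair of edges; each X-edge in $H_+$ belongs to exactly one cut. The **shadow** $W$ of a cut is the triangle $(a,0),(8,0),(8-b,b)$ for a chord, and the triangle spanned by $v$ and the two boundary ends for a pair.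

*Example.* In Section 2, Step 1, with the corner at $(8,0)$ modified, the chord $(1,0)(5,3)$ is the only X-edge in $H_+$, and its shadow is $W_A$.

The boundary of $W$ consists of the cut and a part of $\partial P$; so $W$ is a union of triangles of $T$. It lies in $H_+$ and meets $D$ at most in its apex $v$, and that only for bottom pairs with $v\in D$. Every D-triangle meets $D$ in a segment, so $W$ contains no D-triangle. The part of $\partial W$ inside $\operatorname{int}P$ is the cut, so distinct cuts have distinct shadows.

**Lemma 7.** For a triangle $t\subset H_+$ that is not a D-triangle, $t\in F$ iff $t$ lies in an odd number of shadows.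

*Proof.* Join an interior point of $t$ to a point of $\operatorname{int}H_+$ interior to a D-triangle other than $t_c$ by a generic straight segment; it lies in the convex set $\operatorname{int}H_+$. In the exceptional case both triangles lie in $\{x+y\ge1\}$, since $t_c$ is the part of $P$ cut off by $E_0$. So the segment lies in $\operatorname{int}H_+\cap\{x+y>1\}$ and avoids $E_0$. The segment ends outside all shadows and meets $\partial W$ only in the cut of $W$. So it crosses a cut an odd number of times iff $t$ lies in its shadow. By (1), $c$ changes exactly at X-edges; each X-edge crossed lies in $H_+$ and belongs to exactly one cut; and $c=c_0$ at the end. $\square$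

**Lemma 8.** Two distinct shadows are nested or have disjoint interiors.

*Proof.* If both cuts have the same interior vertex $v$, the shadows are triangles with apex $v$ over two parts of $\partial P$ that do not overlap. Seen from $v$ these occupy disjoint open angles, so the interiors are disjoint.

Otherwise the two cuts, without their ends on $\partial P$, are disjoint cross-cuts $\gamma,\gamma'$ of the open disc $\operatorname{int}P$: edges meet only in vertices, and the interior vertices, if any, differ. The components of $\operatorname{int}P\setminus\gamma$ are $\operatorname{int}W$ and $\Omega=\operatorname{int}P\setminus W$; similarly $\operatorname{int}W',\Omega'$ for $\gamma'$. Here $\Omega\cap\Omega'\neq\emptyset$, since both contain $D\cap\operatorname{int}P$ minus at most one point. As $\gamma'$ is connected and misses $\gamma$, there are two cases. If $\gamma'\subset\operatorname{int}W$, the connected set $\Omega$ misses $\gamma'$ and meets $\Omega'$, so $\Omega\subset\Omega'$ and $W'\subset W$. If $\gamma'\subset\Omega$, the connected set $\operatorname{int}W$ misses $\gamma'$, so it lies in $\operatorname{int}W'$, and $W\subset W'$, or in $\Omega'$, and the interiors are disjoint. $\square$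

**Step 2: the alternating sum.** Let $\operatorname{depth}(W)$ be the number of shadows strictly containing $W$, and let $\varphi(W)=\#\{t\subset W\}-\sum w(u)$ over the ee points $u\in W$. Then
$$\varphi(F_+)=\sum_W(-1)^{\operatorname{depth}(W)}\varphi(W).\tag{5}$$
*Triangles.* Let $t\subset H_+$ lie in some shadow. By Lemma 8 the shadows containing $t$ form a chain $W_1\supsetneq\dots\supsetneq W_k$. Every shadow containing $W_j$ contains $t$, so $\operatorname{depth}(W_j)=j-1$, and $\sum_j(-1)^{j-1}$ is $1$ for $k$ odd and $0$ for $k$ even. By Lemma 7 the right side counts each triangle of $F_+$ once and no other.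

*ee points.* No ee point lies on a cut, since X-edges have nonee ends and are primitive. The ee points of a shadow are not on $D$, since an apex is nonee. An ee point $u\in H_+\setminus D$ has $x-y\ge2$, while vertices of D-triangles satisfy $|x-y|\le1$. So no D-triangle contains $u$, and all triangles at $u$ lie in $H_+$. All of them lie in $W$ if $u\in W$ and none otherwise, because the relative boundary of $W$ in $P$ is the cut. So by Lemma 7, $u$ is flipped iff it lies in an odd number of shadows; these shadows contain a common triangle, so they form a chain, and the count is as before.

## 10. The possible shadows, their depths, and the end of the proof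

**Lemma 9.** If $W$ has $I$ lattice points in its interior, $\epsilon$ of them ee, then $\varphi(W)=2(I-2\epsilon)$. Every shadow has $\varphi(W)\in\{0,8\}$. Those with $\varphi(W)=8$ are among
$$W_A=(1,0)(8,0)(5,3),\quad W_B=(3,0)(8,0)(5,3),\quad W_{15}=(1,0)(5,0)(3,3),\quad W_{17}=(1,0)(7,0)(3,3),$$
and all four contain $(4,1)$ in the interior.

*Proof.* **The formula.** With $B$ lattice points on $\partial W$, Pick's formula gives $\#\{t\subset W\}=2I+B-2$. Interior ee points have weight $4$. The ee points of $\partial W$ lie on $\partial P$, and their total weight is $B-2$ in each case:

* chord: $B=9-a+b$, weight $(7-a)+(b-1)+1$ from the bottom, the hypotenuse and the corner $(8,0)$;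
* bottom pair $a<a'$: $B=a'-a+2$, weight $a'-a$;
* hypotenuse pair: $B=4$, weight $2$ from $(6,2)$.

All edges of cuts are primitive. We enumerate.

**Chords.** For $b=1$: $I=0$, $\varphi=0$. For $b=3$ the direction is $(5-a,3)$.

* $a=1$: $W_A$, interior $(3,1),(4,1),(5,1),(6,1),(4,2),(5,2)$; $I=6$, $\epsilon=1$, $\varphi=8$.
* $a=3$: $W_B$, interior $(4,1),(5,1),(6,1),(5,2)$; $I=4$, $\epsilon=0$, $\varphi=8$.
* $a=5$: direction $(0,3)$, not primitive.
* $a=7$: $I=0$, $\varphi=0$.

**Bottom pairs.** $v$ is nonee of class $\neq(1,0)$, so its second coordinate is odd; as $v\in H_+$ is interior, it is $1$ or $3$. If it is $1$: $I=0$, $\varphi=0$. If it is $3$: $v\in\{(3,3),(4,3)\}$.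

* $v=(3,3)$: the edge to $(a,0)$ is primitive only for $a=1,5,7$. Pair $(1,5)$: $W_{15}$, interior $(2,1),(3,1),(4,1),(3,2)$; $I=4$, $\epsilon=0$, $\varphi=8$. Pair $(1,7)$: $W_{17}$, interior $(2,1),(3,1),(4,1),(5,1),(3,2),(4,2)$; $I=6$, $\epsilon=1$, $\varphi=8$. Pair $(5,7)$: interior $(5,1),(4,2)$; $\varphi=2(2-2)=0$.
* $v=(4,3)$: primitive only for $a=3,5$. Interior $(4,1),(4,2)$; $\varphi=0$.

**Hypotenuse pair $(7,1),(5,3)$.** $v\in H_+\setminus D$ is nonee of class $\ne(1,1)$, so its coordinate sum is $3$, $5$ or $7$. Sum $7$: $I=0$, $\varphi=0$. For $v=(2,1)$ and $v=(4,1)$ the edge to $(7,1)$ is not primitive. The remaining point is $v=(3,2)$: interior $(4,2),(5,2)$; $\varphi=0$. $\square$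

**Lemma 10.** A shadow with $\varphi=8$ has depth $0$, except that $W_B$ has depth $1$ when $W_A$ is also a shadow.

*Proof.* Let $W'$ be a shadow with $W'\supsetneq W_A$ or $W'\supsetneq W_B$. Then $(8,0)\in W'$, so $W'$ comes from a chord $(a',0)(8-b',b')$, since shadows of pairs do not contain $(8,0)$. It contains $(3,0)$ and $(5,3)$, so $a'\le3$ and $b'=3$, i.e. $W'\in\{W_A,W_B\}$. As $W_B\subsetneq W_A$, the only possibility is $W'=W_A\supsetneq W_B$. Now let $W'\supsetneq W_{15}$ or $W'\supsetneq W_{17}$. Then $(3,3)\in W'$. Only bottom-pair shadows meet $D$, and only in their apex, so $W'$ has apex $(3,3)$. But distinct shadows with the same apex have disjoint interiors (proof of Lemma 8), a contradiction. $\square$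

**Step 1: $\varphi(F_+)\in\{0,8\}$.** Distinct shadows of depth $0$ are not nested, so they have disjoint interiors by Lemma 8. All shadows with $\varphi=8$ contain $(4,1)$ in the interior, so at most one of them has depth $0$. If $W_A$ and $W_B$ both occur, then $W_A$ has depth $0$, $W_B$ has depth $1$, neither $W_{15}$ nor $W_{17}$ occurs (it would have depth $0$ by Lemma 10), and (5) gives $8-8=0$. Otherwise all shadows with $\varphi=8$ have depth $0$, there is at most one, and (5) gives $0$ or $8$.

**Step 2: the other half.** Replace $\sigma$ by the reflected distribution $(x,y)\mapsto\sigma(y,x)$ on the same $T$. This reflects $L$, exchanges $\alpha_t$ and $\beta_t$ of mirror triangles, and keeps $c_t$. So $c_0$ is unchanged, $F_-$ becomes $F_+$, and Step 1 gives $\varphi(F_-)\in\{0,8\}$.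

**Step 3: conclusion.** By Lemma 6, (3) and (4),
$$p-n=16-\varphi(F_+)-\varphi(F_-)\in\{0,8,16\}$$
for every maximal T-curve of degree 8 coming from a symmetric triangulation. With the three examples of Section 2, Step 1, this proves Theorem B. The scheme $6\sqcup1\langle15\rangle$ is maximal with $p-n=-8$, so no symmetric triangulation realizes it, while Section 2, Step 2 realizes it as a T-curve. This proves Theorem A: the first guess is false in degree 8. $\blacksquare$
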